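\title{A symmetric determinant and a transformation between multiple $q$-series of different dimensions}

\begin{abstract}
We prove a transformation formula, posed as a conjecture in a paper of Krattenthaler, that equates a basic hypergeometric sum over integer $n$-tuples with a sum of the same shape over integer $m$-tuples. Each side is independent of the prescribed sum of its tuples. Up to the substitution $q\to q^{-1}$ and a factor symmetric in $n$ and $m$, each side is a coefficient of $\det\big(q^{ij}(1+zq^{ni+mj})\big)$, and transposing this matrix exchanges $n$ and $m$. We also replace a power of $q$ by an indeterminate, and we extend the underlying symmetry from elementary to arbitrary symmetric polynomials.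
\end{abstract}

\section{The problem and the result}\label{sec:intro}

Let $q$ be an indeterminate. The shifted $q$-factorial is
\[
(a;q)_k=\begin{cases}(1-a)(1-aq)\cdots(1-aq^{k-1}), & k>0,\\ 1, & k=0,\\ 1\big/\big((1-a/q)(1-a/q^2)\cdots(1-aq^{k})\big), & k<0.\end{cases}
\]
We write $(q)_k=(q;q)_k$. For $k<0$ the product $1/(q)_k$ contains the factor $1-q/q$, so $1/(q)_k=0$. We put $\binom x2=x(x-1)/2$ for every integer $x$, and $[z^A]F$ denotes the coefficient of $z^A$ in a polynomial $F$.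

The starting point is a known summation formula. Let $n\ge1$, $M_1,M_2\ge0$ and $S$ be integers with $-M_1\le S\le M_2$. Then
\begin{multline}\label{eq:known}
\sum_{k_1+\dots+k_n=S}(-1)^{(n-1)S}q^{\binom{n+1}2\sum_i k_i^2+\sum_i ik_i}\prod_{1\le i<j\le n}(1-q^{nk_j-nk_i+j-i})\\
\times\prod_{i=1}^n\frac{(q)_{M_1+M_2+i-1}}{(q)_{M_1+nk_i+i-1}\,(q)_{M_2-nk_i+n-i}}
=q^{(n+1)\binom{S+1}2}\frac{(q)_{M_1+M_2}}{(q)_{M_1+S}\,(q)_{M_2-S}},
\end{multline}
where the sum runs over integer tuples $(k_1,\dots,k_n)$. The right side has the shape of a single term of the left side with $n=1$. So \eqref{eq:known} can be read as an equality between a sum over $n$-tuples and a sum over $1$-tuples, and one may ask whether the number $1$ can be replaced by a second dimension $m$.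

Fix integers $M_1,M_2\ge0$. For positive integers $n,m$ and an integer $S$ define
\begin{multline}\label{eq:T}
T_{n,m}(S)=\sum_{k_1+\dots+k_n=S}(-1)^{(n-1)S}q^{E_S(k)}\prod_{1\le i<j\le n}(1-q^{nk_j-nk_i+j-i})\\
\times\prod_{i=1}^n\frac{(q)_{M_1+M_2+i-1}}{(q)_{M_1-S+nk_i+i-1}\,(q)_{M_2+S-nk_i+n-i}},
\end{multline}
where
\begin{equation}\label{eq:E}
E_S(k)=\frac{n(n+m)}2\sum_{i=1}^n k_i^2+m\sum_{i=1}^n ik_i-m\binom{S+1}2-\frac{nS(S+m)}2 .
\end{equation}
The two denominators bound each $k_i$ from below and from above, so the sum is finite. The exponent $E_S(k)$ is an integer: since $\sum k_i^2\equiv S\pmod 2$, we have $n(n+m)\sum k_i^2-nS(S+m)\equiv nS(n-S)\equiv0\pmod 2$. The sum $T_{m,n}(S)$ is obtained by exchanging $n$ and $m$ throughout \eqref{eq:T} and \eqref{eq:E}; it runs over $m$-tuples. The conjecture posed in \cite{Kr} states that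
\begin{equation}\label{eq:conj}
T_{n,m}(S_1)=T_{m,n}(S_2)\qquad\text{whenever } -M_1\le S_1\le M_2 \text{ and } -M_1\le S_2\le M_2 .
\end{equation}

To see how \eqref{eq:conj} relates to \eqref{eq:known}, take one dimension equal to $1$. The sum $T_{1,m}(S)$ has the single term $k_1=S$, with exponent $\frac{1+m}2S^2+mS-m\frac{S(S+1)}2-\frac{S(S+m)}2=0$. Hence
\begin{equation}\label{eq:n1}
T_{1,m}(S)=\frac{(q)_{M_1+M_2}}{(q)_{M_1}(q)_{M_2}}\qquad\text{for all } m \text{ and } S .
\end{equation}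
For $m=1$ the exponent \eqref{eq:E} is $\binom{n+1}2\sum k_i^2+\sum ik_i-(n+1)\binom{S+1}2$. Therefore \eqref{eq:known}, divided by $q^{(n+1)\binom{S+1}2}$, is the statement $T_{n,1}(S)=T_{1,n}(S)$ for the parameters $M_1+S$ and $M_2-S$ in place of $M_1$ and $M_2$. The hypothesis of \eqref{eq:known} says that these parameters are nonnegative.

In \eqref{eq:conj} the integers $S_1$ and $S_2$ vary independently, so the conjecture forces each side to be constant on the given range; \eqref{eq:n1} suggests that the range is immaterial. For general $n$ and $m$ one then wants a description of the constant in which the symmetry between $n$ and $m$ is visible. The main theorem gives one.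

\begin{theorem}\label{thm:main}
Let $n,m\ge1$ and $M_1,M_2\ge0$ be integers, and put $N=M_1+M_2$. For all integers $S_1$ and $S_2$ we have $T_{n,m}(S_1)=T_{m,n}(S_2)$. The common value is
\[
q^{(n+m)\left(M_1M_2+\binom{M_2}2\right)}\,\Phi_{n,m}(q^{-1}),\qquad
\Phi_{n,m}(q)=[z^{M_2}]\,\frac{\det_{0\le i,j\le N-1}\big(q^{ij}(1+zq^{ni+mj})\big)}{\det_{0\le i,j\le N-1}\big(q^{ij}\big)} .
\]
In particular, the conjecture \eqref{eq:conj} holds.
\end{theorem}

For $N=0$ the determinants are empty and equal to $1$. The proof does not use \eqref{eq:known}. Since Theorem~\ref{thm:main} puts no condition on $S_1$ and $S_2$, its case $m=1$ gives \eqref{eq:known} on the whole range $-M_1\le S\le M_2$.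

Section~\ref{sec:example} shows where the determinant comes from in the case $M_1=M_2=1$. Sections~\ref{sec:shift}--\ref{sec:match} contain the proof, and Section~\ref{sec:ext} contains the extensions.

Throughout, $N=M_1+M_2$, and to a tuple $k$ of sum $S$ we attach the numbers
\begin{equation}\label{eq:y}
y_i=M_1-S+nk_i+i-1\qquad(1\le i\le n).
\end{equation}
Then $nk_j-nk_i+j-i=y_j-y_i$ and $M_2+S-nk_i+n-i=N+n-1-y_i$, so the term of $T_{n,m}(S)$ indexed by $k$ is
\begin{equation}\label{eq:term}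
t_S(k)=(-1)^{(n-1)S}q^{E_S(k)}\prod_{1\le i<j\le n}(1-q^{y_j-y_i})\prod_{i=1}^n\frac{(q)_{N+i-1}}{(q)_{y_i}\,(q)_{N+n-1-y_i}} .
\end{equation}
The $y_i$ are pairwise incongruent modulo $n$, so no factor $1-q^{y_j-y_i}$ vanishes, and $t_S(k)\ne0$ exactly when $0\le y_i\le N+n-1$ for all $i$. Summing \eqref{eq:y} over $i$ gives
\begin{equation}\label{eq:sumy}
\sum_{i=1}^n y_i=nM_1+\binom n2 .
\end{equation}

\section{The case $M_1=M_2=1$}\label{sec:example}

Let $M_1=M_2=1$, so $N=2$, and let $S=-1$. Then $y_i=nk_i+i+1$, and we need $0\le y_i\le n+1$. The upper bound forces $k_i\le0$, so $k_r=-1$ for one index $r$ and $k_i=0$ otherwise. The lower bound $y_r=r+1-n\ge0$ leaves $r=n$ and $r=n-1$. By \eqref{eq:E}, the exponent is $\frac{n(n+m)}2-mr+\frac{n(m-1)}2=\binom n2+m(n-r)$.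

For $n=2$ the two terms have $y=(2,1)$ and $y=(0,3)$. They are
\[
-q(1-q^{-1})\frac{(q)_2(q)_3}{(q)_2(q)_1\,(q)_1(q)_2}=\frac{1-q^3}{1-q},\qquad
-q^{1+m}(1-q^{3})\frac{(q)_2(q)_3}{(q)_0(q)_3\,(q)_3(q)_0}=-q^{m+1}.
\]
For $n=3$ they have $y=(2,3,1)$ and $y=(2,0,4)$, and they are
\begin{align*}
q^3(1-q)(1-q^{-1})(1-q^{-2})\frac{(q)_2(q)_3(q)_4}{(q)_2(q)_2\,(q)_3(q)_1\,(q)_1(q)_3}&=\frac{1-q^4}{1-q},\\
q^{3+m}(1-q^{-2})(1-q^2)(1-q^{4})\frac{(q)_2(q)_3(q)_4}{(q)_2(q)_2\,(q)_0(q)_4\,(q)_4(q)_0}&=-q^{m+1}(1+q).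
\end{align*}
Thus $T_{2,3}(-1)=(1+q+q^2)-q^4$ and $T_{3,2}(-1)=(1+q+q^2+q^3)-(q^3+q^4)$. The sums agree, but not term by term. A proof has to cut the terms into smaller pieces.

For both values of $n$ the result has the form
\begin{equation}\label{eq:ex}
T_{n,m}(-1)=\frac{q^{n+1}-q^0}{q^1-q^0}+q^m\,\frac{q^1-q^n}{q^1-q^0}=\frac{1-q^{n+1}-q^{m+1}+q^{n+m}}{1-q}.
\end{equation}
Two things can be read off. First, each term, which was built from $n$ numbers $y_i$, has become a quotient of Vandermonde products in $N=2$ numbers. The exponents in the numerators, $(0,n+1)$ and $(n,1)$, arise from $(0,1)$ by adding $n$ to $M_2=1$ of the entries. Second, once the numerators are expanded into monomials the symmetry in $n$ and $m$ is plain, and it exchanges the monomials $q^{n+1}$ and $q^{m+1}$, which come from different terms.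

A sum over all ways to add $n$ to some of the exponents is what one gets by expanding a determinant whose columns are sums of two vectors. Here
\[
\det\begin{pmatrix}1+z&1+zq^m\\ 1+zq^n& q(1+zq^{n+m})\end{pmatrix}=q(1+z)(1+zq^{n+m})-(1+zq^m)(1+zq^n),
\]
so $\Phi_{n,m}(q)=(q+q^{n+m+1}-q^m-q^n)/(q-1)$, and $q^{n+m}\Phi_{n,m}(q^{-1})$ is the right side of \eqref{eq:ex}. In $\Phi_{n,m}$, adding $n$ to the exponent $j$ carries the weight $q^{mj}$, whereas in \eqref{eq:ex} the weight is $q^{m-mj}$. This reversal is the reason for the substitution $q\to q^{-1}$ in Theorem~\ref{thm:main}.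

\section{Independence of $S$}\label{sec:shift}

The set $\{y_1,\dots,y_n\}$ is a complete residue system modulo $n$ whose sum \eqref{eq:sumy} does not involve $S$. Conversely, given such a set and any $S$, let $y_i$ be the element congruent to $M_1-S+i-1$; then \eqref{eq:y} determines integers $k_i$, and \eqref{eq:sumy} gives $\sum k_i=S$. So the terms of $T_{n,m}(S)$ are indexed by the same sets for every $S$, and $S$ only decides in which cyclic order a set is listed. The factorials in \eqref{eq:term} do not see the order. The product $\prod(1-q^{y_j-y_i})$ does, and the point of the next lemma is that the sign and the exponent $E_S$ compensate for it exactly.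

\begin{lemma}\label{lem:shift}
For every integer $S$ we have $T_{n,m}(S+1)=T_{n,m}(S)$.
\end{lemma}

\begin{proof}
The map $k\mapsto k'=(k_2,\dots,k_n,k_1-1)$ is a bijection from tuples of sum $S+1$ to tuples of sum $S$. We show $t_S(k')=t_{S+1}(k)$. Let $y$ be formed from $(k,S+1)$ and $y'$ from $(k',S)$. For $i<n$ we have $y'_i=M_1-S+nk_{i+1}+i-1=y_{i+1}$, and $y'_n=M_1-S+nk_1-1=y_1$. So the products of factorials agree.

In the products over pairs, only the pairs that contain $y_1$ change. Using $(1-x)/(1-x^{-1})=-x$ and \eqref{eq:sumy},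
\[
\frac{\prod_{i<j}(1-q^{y'_j-y'_i})}{\prod_{i<j}(1-q^{y_j-y_i})}=\prod_{j=2}^n\frac{1-q^{y_1-y_j}}{1-q^{y_j-y_1}}=(-1)^{n-1}q^{ny_1-\sum_i y_i},
\]
\[
ny_1-\sum_i y_i=n(M_1-S-1+nk_1)-nM_1-\binom n2=n^2k_1-nS-\frac{n(n+1)}2 .
\]
The sign $(-1)^{n-1}$ accounts for the change from $(-1)^{(n-1)(S+1)}$ to $(-1)^{(n-1)S}$.

For the exponent, $\sum k_i'^2=\sum k_i^2-2k_1+1$, and
\[
\sum_i ik'_i=\sum_{i=1}^n(i-1)k_i+n(k_1-1)=\sum_i ik_i-(S+1)+nk_1-n .
\]
Also $\binom{S+2}2-\binom{S+1}2=S+1$ and $(S+1)(S+1+m)-S(S+m)=2S+1+m$. Hence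
\begin{align*}
E_S(k')-E_{S+1}(k)&=\frac{n(n+m)}2(1-2k_1)+m\big(nk_1-n-(S+1)\big)\\
&\qquad+m(S+1)+\frac n2(2S+1+m)\\
&=-n^2k_1+nS+\frac{n(n+1)}2 .
\end{align*}
This cancels the power of $q$ found above.
\end{proof}

We may now choose $S$. Put $A=M_2$ and $S=-A$. Then $y_i=N+nk_i+i-1$, and the condition $y_i\le N+n-1$ reads $nk_i\le n-i$. As $0\le n-i<n$, this means $k_i\le0$. This is the advantage of the choice: the numbers $s_i=-k_i$ are nonnegative with sum $A$, so they can count the parts of an $A$-element set. With $k=-s$ and $S=-A$ in \eqref{eq:E} and \eqref{eq:term} we obtain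
\begin{equation}\label{eq:Ts}
T_{n,m}(-A)=(-1)^{(n-1)A}\sum_{s}q^{E(s)}\prod_{i<j}(1-q^{y_j-y_i})\prod_{i=1}^n\frac{(q)_{N+i-1}}{(q)_{y_i}\,(q)_{N+n-1-y_i}},
\end{equation}
where
\begin{equation}\label{eq:Es}
y_i=N+i-1-ns_i,\qquad E(s)=\frac{n(n+m)}2\sum_i s_i^2-m\sum_i is_i-m\binom A2-\frac{nA(A-m)}2 ,
\end{equation}
and $s$ runs over the tuples with
\begin{equation}\label{eq:adm}
s_i\ge0,\qquad y_i\ge0,\qquad s_1+\dots+s_n=A .
\end{equation}

\section{The determinant}\label{sec:det}

For a finite sequence of integers $c=(c_0,\dots,c_{r-1})$ put $V(c)=\prod_{i<j}(q^{c_j}-q^{c_i})$. The Vandermonde formula $\det_{0\le i,j\le r-1}(x_j^{\,i})=\prod_{i<j}(x_j-x_i)$ gives $V(c)=\det(q^{ic_j})$. Permuting the entries of $c$ multiplies $V(c)$ by the sign of the permutation, and $V(c)=0$ exactly when two entries coincide. Let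
\[
D=V(0,1,\dots,N-1)=\det_{0\le i,j\le N-1}(q^{ij})\neq0 .
\]
For $J\subseteq\{0,\dots,N-1\}$ let $b=(b_0,\dots,b_{N-1})$ be given by $b_j=j+n$ for $j\in J$ and $b_j=j$ for $j\notin J$. Put
\[
R_J=\frac{V(b)}D=\prod_{0\le i<j\le N-1}\frac{q^{b_j}-q^{b_i}}{q^j-q^i},\qquad \|J\|=\sum_{j\in J}j .
\]

\begin{lemma}\label{lem:det}
With $A=M_2$ we have
\begin{align}
\Phi_{n,m}(q)&=\Phi_{m,n}(q),\label{eq:sym}\\
\Phi_{n,m}(q)&=\sum_{|J|=A}q^{m\|J\|}R_J,\label{eq:expand}\\
\Phi_{n,m}(q^{-1})&=q^{-(N-1)nA}\sum_{|J|=A}q^{-m\|J\|}R_J.\label{eq:inv}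
\end{align}
\end{lemma}

\begin{proof}
The transpose of the matrix $\big(q^{ij}(1+zq^{ni+mj})\big)$ has entries $q^{ij}(1+zq^{mi+nj})$. This proves \eqref{eq:sym}.

Let $v(c)$ be the column vector with entries $q^{ic}$, $0\le i\le N-1$. Column $j$ of the matrix is $v(j)+zq^{mj}v(j+n)$. Expand the determinant by linearity in each column, and let $J$ be the set of columns in which the second summand is chosen. This gives
\[
\det\big(q^{ij}(1+zq^{ni+mj})\big)=\sum_J z^{|J|}q^{m\|J\|}\det\big(v(b_0),\dots,v(b_{N-1})\big)=\sum_J z^{|J|}q^{m\|J\|}V(b),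
\]
and \eqref{eq:expand} follows on dividing by $D$.

Since $q^{-c}-q^{-d}=-q^{-c-d}(q^c-q^d)$, the substitution $q\to q^{-1}$ multiplies the factor $(q^{b_j}-q^{b_i})/(q^j-q^i)$ by $q^{-(b_i-i)-(b_j-j)}$. Each index lies in $N-1$ pairs, and $\sum_j(b_j-j)=nA$. So $R_J$ is multiplied by $q^{-(N-1)nA}$, a factor that depends on $J$ only through $|J|=A$. This proves \eqref{eq:inv}.
\end{proof}

The sum in \eqref{eq:inv} has $\binom NA$ terms, but many vanish. Call $J$ \emph{closed} if $j\in J$ and $j+n\le N-1$ imply $j+n\in J$. If $J$ is not closed, there is a $j\in J$ with $j+n\le N-1$ and $j+n\notin J$; then $b_j=j+n=b_{j+n}$ and $R_J=0$.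

A closed set meets each residue class modulo $n$ in the top elements of that class in $\{0,\dots,N-1\}$. Label the classes by the representatives
\[
g_i=N+i-1\qquad(1\le i\le n).
\]
The elements of $\{0,\dots,N-1\}$ congruent to $g_i$ are the nonnegative numbers among $g_i-nt$, $t\ge1$. Hence the closed sets with $A$ elements are exactly the sets
\begin{equation}\label{eq:J}
J=\bigcup_{i=1}^n\{g_i-nt:1\le t\le s_i\}
\end{equation}
with $s_i\ge0$, $g_i-ns_i\ge0$ and $\sum s_i=A$. Since $g_i-ns_i=y_i$, these are the conditions \eqref{eq:adm}. So the terms of \eqref{eq:Ts} correspond bijectively to the closed sets $J$ with $|J|=A$. It remains to compare corresponding terms.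

\section{From $N$ exponents to $n$ exponents}\label{sec:match}

The quantity $R_J$ is a product over pairs among the $N$ numbers $b_j$, while the term of \eqref{eq:Ts} contains a product over pairs among the $n$ numbers $y_i$. The link is that the two families are complementary in $\{0,\dots,N+n-1\}$; see Figure~\ref{fig:beads}. A Vandermonde product over a subset can be traded for the one over its complement, because the products over the full interval are $q$-factorials.

\begin{figure}[ht]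
\centering
\begin{tikzpicture}[x=1cm,y=1.3cm]
\draw[dashed,gray] (6.5,0.5) -- (6.5,-2.5);
\foreach \x/\y in {1/0,7/0,2/-1,5/-1,0/-2,6/-2,9/-2}
  {\fill (\x,\y) circle (3pt); \node[below=3pt] at (\x,\y) {\small $\x$};}
\foreach \x/\y in {4/0,8/-1,3/-2}
  {\draw (\x,\y) circle (3pt); \node[below=3pt] at (\x,\y) {\small $\x$};}
\draw[->] (4.2,0) -- (6.8,0);
\draw[->] (3.2,-2) -- (5.8,-2);
\draw[->] (6.2,-2) -- (8.8,-2);
\draw[->,dotted,thick] (6.9,0.12) to[bend right=20] (4.1,0.12);
\draw[->,dotted,thick] (8.9,-1.88) to[bend right=12] (3.1,-1.88);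
\node at (-1.2,0) {$i=1$};
\node at (-1.2,-1) {$i=2$};
\node at (-1.2,-2) {$i=3$};
\end{tikzpicture}
\caption{The case $N=7$, $n=3$, $s=(1,0,2)$. Row $i$ is the residue class of $N+i-1$ modulo $3$ in $\{0,\dots,9\}$; the numbers $0,\dots,N-1$ lie left of the dashed line. Adding $3$ to the elements of $J=\{3,4,6\}$ (solid arrows) turns $0,\dots,6$ into the numbers $b_j$ (filled). Each row has one remaining number $y_i$ (open): $y=(4,8,3)$. The dotted arrows $N+i-1\to y_i$ close the solid arrows into cycles of length $s_i+1$.}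
\label{fig:beads}
\end{figure}

\begin{lemma}\label{lem:R}
Let $s$ satisfy \eqref{eq:adm} and let $J$ be given by \eqref{eq:J}. Then
\[
R_J=(-1)^{(n-1)A}\,q^{\sum_i\binom{ns_i}2}\prod_{1\le i<j\le n}(1-q^{y_j-y_i})\prod_{i=1}^n\frac{(q)_{N+i-1}}{(q)_{y_i}\,(q)_{N+n-1-y_i}} .
\]
\end{lemma}

\begin{proof}
Let $L=N+n$, so that $\{0,\dots,L-1\}$ consists of $0,\dots,N-1$ and $g_1,\dots,g_n$. Define $\pi(j)=b_j$ for $j<N$ and $\pi(g_i)=y_i$. On the class of $g_i$, the map $\pi$ sends $y_i\to y_i+n\to\dots\to g_i\to y_i$ and fixes the elements below $y_i$. So $\pi$ is a permutation of $\{0,\dots,L-1\}$, a product of disjoint cycles of lengths $s_i+1$, and its sign is $(-1)^{\sum s_i}=(-1)^A$. In particular the $b_j$ and the $y_i$ together fill $\{0,\dots,L-1\}$ without repetition.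

Apply $V$ to the sequence $(\pi(0),\dots,\pi(L-1))=(b_0,\dots,b_{N-1},y_1,\dots,y_n)$ and sort the pairs into three kinds:
\[
(-1)^AV(0,\dots,L-1)=V(b)\,V(y)\prod_{r=1}^n\prod_{j=0}^{N-1}(q^{y_r}-q^{b_j}).
\]
To remove the $b_j$ from the mixed product, put $W(c)=\prod_{0\le j<L,\ j\ne c}(q^c-q^j)$. In $W(y_r)$ the index $j$ runs over all the $b$'s and over the $y_{r'}$ with $r'\ne r$. Since $\prod_{r\ne r'}(q^{y_r}-q^{y_{r'}})=(-1)^{\binom n2}V(y)^2$, the mixed product equals $(-1)^{\binom n2}V(y)^{-2}\prod_rW(y_r)$. Solving for $V(b)$ and dividing by $D$ gives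
\begin{equation}\label{eq:Rpre}
R_J=(-1)^{A+\binom n2}\,\frac{V(0,\dots,L-1)}{V(0,\dots,N-1)}\cdot\frac{V(y)}{\prod_{r}W(y_r)} .
\end{equation}

We evaluate the three pieces. For $c\ge0$, writing $q^c-q^j=-q^j(1-q^{c-j})$ gives
\[
\prod_{0\le j<c}(q^c-q^j)=(-1)^cq^{\binom c2}(q)_c .
\]
Taking $c=g_1,\dots,g_n$, we get $V(0,\dots,L-1)/V(0,\dots,N-1)=\prod_i(-1)^{g_i}q^{\binom{g_i}2}(q)_{g_i}$. For $0\le c<L$, the factors of $W(c)$ with $j>c$ are $q^c(1-q^{j-c})$, so
\[
W(c)=(-1)^cq^{\binom c2+c(L-1-c)}(q)_c(q)_{L-1-c}=(-1)^cq^{(L-1)c-\binom{c+1}2}(q)_c(q)_{L-1-c}.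
\]
Finally, $q^{y_j}-q^{y_i}=-q^{y_i}(1-q^{y_j-y_i})$, and $y_i$ is the first entry of $n-i$ pairs, so
\[
V(y)=(-1)^{\binom n2}q^{\sum_i(n-i)y_i}\prod_{i<j}(1-q^{y_j-y_i}).
\]
Insert these into \eqref{eq:Rpre}. The factorials are those in the statement. The sign is $(-1)^{A+\sum(g_i-y_i)}=(-1)^{A+nA}=(-1)^{(n-1)A}$. Since $(L-1)-(n-i)=g_i$, index $i$ contributes to the exponent of $q$ the amount
\[
\binom{g_i}2+\binom{y_i+1}2-g_iy_i=\frac{(g_i-y_i)^2-(g_i-y_i)}2=\binom{ns_i}2 .\qedhere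
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemma~\ref{lem:R}, the term $q^{-m\|J\|}R_J$ of \eqref{eq:inv} and the corresponding term of \eqref{eq:Ts} differ only in the power of $q$. We have
\[
\sum_i\binom{ns_i}2=\frac{n^2}2\sum_i s_i^2-\frac{nA}2 ,
\]
and \eqref{eq:J} gives $\|J\|=\sum_i\big[s_i(N+i-1)-n\frac{s_i(s_i+1)}2\big]$, so that
\[
-m\|J\|=\frac{nm}2\sum_i s_i^2-m\sum_i is_i-m(N-1)A+\frac{nmA}2 .
\]
The coefficient $\frac{n(n+m)}2$ of $\sum s_i^2$ in \eqref{eq:Es} thus splits into $\frac{n^2}2$ from $R_J$ and $\frac{nm}2$ from the weight; with the weight $q^{+m\|J\|}$ the two parts would be subtracted. All dependence on $s$ cancels in the difference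
\begin{align*}
\sum_i\binom{ns_i}2-m\|J\|-E(s)&=-\frac{nA}2-m(N-1)A+\frac{nmA}2+m\binom A2+\frac{nA(A-m)}2\\
&=-m(N-1)A+(n+m)\binom A2 .
\end{align*}
Sum over the closed sets $J$ and use \eqref{eq:inv}. The factor $q^{-(N-1)nA}$ there complements the term $-m(N-1)A$, and we get
\[
\Phi_{n,m}(q^{-1})=q^{-(n+m)\left((N-1)A-\binom A2\right)}\,T_{n,m}(-A).
\]
With $A=M_2$ we have $(N-1)A-\binom A2=M_1M_2+M_2(M_2-1)-\binom{M_2}2=M_1M_2+\binom{M_2}2$. By Lemma~\ref{lem:shift}, $T_{n,m}(S_1)=T_{n,m}(-A)$ for every integer $S_1$, so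
\[
T_{n,m}(S_1)=q^{(n+m)\left(M_1M_2+\binom{M_2}2\right)}\,\Phi_{n,m}(q^{-1}).
\]
The same formula with $n$ and $m$ exchanged holds for $T_{m,n}(S_2)$. The prefactor is symmetric in $n$ and $m$, and $\Phi_{n,m}=\Phi_{m,n}$ by \eqref{eq:sym}.
\end{proof}

\section{Extensions}\label{sec:ext}

\subsection*{Range of the parameters and integrality}

The definition \eqref{eq:T} needs only $M_1+M_2\ge0$, which keeps the numerators $(q)_{N+i-1}$ finite. The transformation holds in that range.

\begin{proposition}\label{prop:range}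
Let $n,m\ge1$, and let $M_1,M_2$ be integers with $M_1+M_2\ge0$. Then $T_{n,m}(S_1)=T_{m,n}(S_2)$ for all integers $S_1,S_2$, and the common value lies in $\mathbb Z[q,q^{-1}]$. It is $0$ if $M_1<0$ or $M_2<0$.
\end{proposition}

\begin{proof}
In a nonzero term of $T_{n,m}(S)$ the $y_i$ are $n$ distinct integers in $[0,N+n-1]$, so $\binom n2\le\sum y_i\le nN+\binom n2$. By \eqref{eq:sumy} this forces $0\le M_1\le N$, that is, $M_1\ge0$ and $M_2\ge0$. The same holds for $T_{m,n}(S)$. So both sides vanish if $M_1<0$ or $M_2<0$.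

Let $M_1,M_2\ge0$. Recall that for integers $0\le c_0<\dots<c_{N-1}$ the quotient $\det(x_i^{c_j})/\det(x_i^{\,j})$ is a polynomial in $x_0,\dots,x_{N-1}$ with integer coefficients, the Schur polynomial of the partition with parts $c_j-j$. If the $b_j$ are distinct, then $R_J=\det(q^{ib_j})/\det(q^{ij})$ is, up to the sign of the permutation that sorts $b$, such a polynomial evaluated at $x_i=q^i$; otherwise $R_J=0$. So $R_J\in\mathbb Z[q]$, and \eqref{eq:expand} and Theorem~\ref{thm:main} give the claim.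
\end{proof}

\subsection*{An indeterminate in place of $q^{M_1+M_2}$}

In \eqref{eq:Ts} the differences $y_j-y_i$, the numbers $N+n-1-y_i=ns_i+n-i$ and the exponent $E(s)$ are free of $N$. The parameter $N$ enters only through $(q)_{N+i-1}/(q)_{y_i}$, a product of $ns_i$ factors, each linear in $q^N$. So for fixed $M_2$ the identity is polynomial in $q^N$.

\begin{theorem}\label{thm:Q}
Let $n,m\ge1$ and $M\ge0$ be integers, let $Q$ be an indeterminate, and put
\begin{multline*}
P_{n,m}(Q)=(-1)^{(n-1)M}\sum_{\substack{s_1+\dots+s_n=M\\ s_i\ge0}}q^{\frac{n(n+m)}2\sum_i s_i^2-m\sum_i is_i-m\binom M2-\frac{nM(M-m)}2}\\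
\times\prod_{1\le i<j\le n}\big(1-q^{n(s_i-s_j)+j-i}\big)\prod_{i=1}^n\frac{(Qq^{i-ns_i};q)_{ns_i}}{(q)_{ns_i+n-i}} .
\end{multline*}
Then $P_{n,m}(Q)=P_{m,n}(Q)$ as polynomials in $Q$.
\end{theorem}

\begin{proof}
Let $N\ge M$, and take $M_2=M$, $M_1=N-M$. With $y_i=N+i-1-ns_i$ we have
\[
(q^Nq^{i-ns_i};q)_{ns_i}=\prod_{t=y_i+1}^{N+i-1}(1-q^t).
\]
If $y_i\ge0$, this is $(q)_{N+i-1}/(q)_{y_i}$. If $y_i<0$, then $y_i+1\le0\le N+i-1$, so the product contains the factor with $t=0$ and vanishes. Hence only the tuples \eqref{eq:adm} contribute at $Q=q^N$, and comparison with \eqref{eq:Ts} and \eqref{eq:Es} gives $P_{n,m}(q^N)=T_{n,m}(-M)$. With $n$ and $m$ exchanged, $P_{m,n}(q^N)=T_{m,n}(-M)$. By Theorem~\ref{thm:main}, the polynomial $P_{n,m}-P_{m,n}$ over the field $\mathbb Q(q)$ has the infinitely many roots $q^N$, $N\ge M$, so it is zero.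
\end{proof}

We may now substitute values of $Q$ that correspond to no admissible $M_1$. Negative powers of $q$ give the following identity, in which half-integer powers of $q$ can occur; they are read in $\mathbb Q(q^{1/2})$.

\begin{corollary}\label{cor:neg}
For integers $n,m\ge1$, $N\ge\max(n,m)$ and $M\ge0$, the quantity
\begin{multline*}
C_{n,m}=q^{-nM(N+1)}\sum_{\substack{s_1+\dots+s_n=M\\ s_i\ge0}}q^{\frac{nm}2\sum_i s_i^2+(n-m)\sum_i is_i}\\
\times\prod_{1\le i<j\le n}\big(1-q^{n(s_i-s_j)+j-i}\big)\prod_{i=1}^n\frac{(q)_{N-i+ns_i}}{(q)_{N-i}\,(q)_{ns_i+n-i}}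
\end{multline*}
is unchanged when $n$ and $m$ are exchanged.
\end{corollary}

\begin{proof}
Set $Q=q^{-N}$ in Theorem~\ref{thm:Q}. For $1\le i\le n\le N$ and $s\ge0$, use $1-q^{-t}=-q^{-t}(1-q^t)$ to get
\[
(q^{-N+i-ns};q)_{ns}=\prod_{t=N-i+1}^{N-i+ns}(1-q^{-t})=(-1)^{ns}q^{ns(i-N)-\frac{ns(ns+1)}2}\,\frac{(q)_{N-i+ns}}{(q)_{N-i}} .
\]
The last step needs $N-i\ge0$; this, for both $n$ and $m$, is where $N\ge\max(n,m)$ is used. The total sign in $P_{n,m}(q^{-N})$ is $(-1)^{(n-1)M+nM}=(-1)^M$. The new powers of $q$ add $n\sum is_i-nMN-\frac{n^2}2\sum s_i^2-\frac{nM}2$ to the exponent, which becomes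
\[
\frac{nm}2\sum_i s_i^2+(n-m)\sum_i is_i-nMN-\frac{nM}2+\frac{mM}2-\frac{(n+m)M^2}2+\frac{nmM}2 .
\]
Since $-\frac{nM}2+\frac{mM}2=-nM+\frac{(n+m)M}2$, we obtain
\[
P_{n,m}(q^{-N})=(-1)^Mq^{-(n+m)\binom M2+\frac{nmM}2}\,C_{n,m},
\]
and the factor in front of $C_{n,m}$ is symmetric in $n$ and $m$.
\end{proof}

\subsection*{Arbitrary symmetric polynomials}

In \eqref{eq:expand} each exponent $j$ is raised by $n$ at most once, and the sets $J$ with $|J|=A$ index the monomials of the elementary symmetric polynomial $e_A=\sum_{|J|=A}\prod_{j\in J}x_j$. The symmetry \eqref{eq:sym} persists when $e_A$ is replaced by any symmetric polynomial, so that $j$ may be raised by any multiple $n\alpha_j$. We write $x^\alpha=x_0^{\alpha_0}\cdots x_{N-1}^{\alpha_{N-1}}$; the coefficients may lie in any field containing $\mathbb Q(q)$.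

\begin{theorem}\label{thm:f}
Let $f=\sum_\alpha f_\alpha x^\alpha$ be any symmetric polynomial in $N$ variables $x_0,\dots,x_{N-1}$. Then
\[
\langle f\rangle_{n,m}=\sum_{\alpha\in\mathbb Z_{\ge0}^N}f_\alpha\,q^{m\sum_j j\alpha_j+nm\sum_j\binom{\alpha_j}2}\prod_{0\le i<j\le N-1}\frac{q^{j+n\alpha_j}-q^{i+n\alpha_i}}{q^j-q^i}
\]
satisfies $\langle f\rangle_{n,m}=\langle f\rangle_{m,n}$. The case $f=e_A$ is \eqref{eq:sym}.
\end{theorem}

\begin{proof}
The numerator of the product is $\det\big(q^{i(j+n\alpha_j)}\big)$ and the denominator is $D$. Expanding the determinant over the permutations $\sigma$ of $\{0,\dots,N-1\}$ gives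
\[
D\,\langle f\rangle_{n,m}=\sum_{\alpha,\sigma}\operatorname{sgn}(\sigma)\,f_\alpha\,q^{\sum_j\left[j\sigma(j)+n\sigma(j)\alpha_j+mj\alpha_j+nm\binom{\alpha_j}2\right]} .
\]
Transposition now takes the form of the bijection $(\alpha,\sigma)\mapsto(\beta,\tau)$ with $\tau=\sigma^{-1}$ and $\beta_i=\alpha_{\tau(i)}$. We have $\operatorname{sgn}\tau=\operatorname{sgn}\sigma$, and $f_\alpha=f_\beta$ because $f$ is symmetric. Writing $j=\tau(i)$ in the exponent turns the sum into
\[
\sum_{\beta,\tau}\operatorname{sgn}(\tau)\,f_\beta\,q^{\sum_i\left[i\tau(i)+m\tau(i)\beta_i+ni\beta_i+nm\binom{\beta_i}2\right]}=D\,\langle f\rangle_{m,n}.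
\]
For $f=e_A$ the exponent vectors $\alpha$ are the indicator vectors of the sets $J$ with $|J|=A$, and $\binom{\alpha_j}2=0$. So $\langle e_A\rangle_{n,m}$ is the sum \eqref{eq:expand}, taken for the given $N$ and $M_2=A$.
\end{proof}

The symmetry of $f$ cannot be dropped: for $N=2$ and $f=x_0$ the defining sum is $(q-q^n)/(q-1)$, which changes when $n$ is replaced by $m\ne n$.

\begin{thebibliography}{1}

\bibitem{Kr}
Christian Krattenthaler, \emph{Proof of a summation formula for an $\tilde A_n$ basic hypergeometric series conjectured by Warnaar}, arXiv:math/0209272 (2002).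

\end{thebibliography}
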